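# Excess length of Gorenstein rings mapping onto an Artinian local ring

## 1. Repairing the ring $k[x,y]/(x,y)^2$

Let $k$ be a field and $R_0=k[x,y]/(x,y)^2$, with basis $1,x,y$ and maximal ideal $\mathfrak m=\langle x,y\rangle$. The elements killed by $\mathfrak m$ are exactly those of $\langle x,y\rangle$, a space of dimension two. Suppose we want a ring in which this space has dimension one and which still maps onto $R_0$. We can add one new element in degree two and let $x$ and $y$ both multiply into it:
$$S_0=k[x,y]/(xy,\;x^2-y^2).$$
In $S_0$ we have $x^3=x\cdot y^2=0$ and $y^3=y\cdot x^2=0$, so all cubic monomials vanish. In degree two there are three monomials and two independent relations. Hence $1,x,y,x^2$ is a basis. If $ax+by+cx^2$ is killed by $x$ and $y$, then $ax^2=0$ and $by^2=bx^2=0$, so $a=b=0$. A unit is not killed by $x$. Thus only the line spanned by $x^2$ is killed by the maximal ideal, and $S_0/(x^2)=R_0$. The repair costs one unit of length: $4-3=1$.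

Here is the vocabulary.

**Definition.** Let $(R,\mathfrak m,k)$ be an Artinian local ring. Write $\lambda(-)$ for length. The *socle* of $R$ is $\operatorname{soc}(R)=(0:_R\mathfrak m)$, a $k$-vector space; the socle of a module is defined in the same way. A *Gorenstein Artin local* ring is an Artinian local ring whose socle is simple, i.e. of length one. A ring $S$ *maps onto* $R$ if there is a surjective ring homomorphism $S\to R$.

If a local ring $S$ maps onto $R$, its maximal ideal maps onto $\mathfrak m$ and the residue fields agree. So $\lambda(S)-\lambda(R)$ is the length of the kernel as an ideal of $S$. I call this number the *excess*. In the example the excess is $1$, and $\lambda(R_0/\operatorname{soc}R_0)=3-2=1$ as well. Two more cases: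

* $R=k[x]/(x^h)$ with $h\ge2$. The socle is the line of $x^{h-1}$, so $\lambda(R/\operatorname{soc}R)=h-1$. The ring $S=k[x]/(x^{2h-1})$ is Gorenstein, maps onto $R$, and has excess $h-1$. (Of course $R$ is itself Gorenstein, with excess $0$. We ask for a prescribed excess, not the smallest one.)
* $R=k[x,y]/(x,y)^3$, of length $6$, with socle the three-dimensional space of quadrics. Here $\lambda(R/\operatorname{soc}R)=3$. The ring $S=k[x,y]/(x^3,y^3)$ has the basis $x^iy^j$ with $0\le i,j\le2$, hence length $9$. Its socle is the line of $x^2y^2$: an element killed by $x$ involves only monomials with $i=2$, and one killed by $y$ only those with $j=2$. It maps onto $R$ because $x^3,y^3\in(x,y)^3$. The excess is $3$.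

**Question** (H. Ananthnarayan, "Computing Gorenstein Colength", arXiv:0810.4542 (2008)). Let $R$ be an Artinian local ring. Is there a Gorenstein Artin local ring $S$ mapping onto $R$ such that $\lambda(S)-\lambda(R)=\lambda(R/\operatorname{soc}(R))$?

The answer is no. The counterexample is the following.

**Theorem A.** Let $k$ be any field and
$$R=k[x_1,y_1,x_2,y_2]/\bigl(x_1x_2,\;x_1y_2,\;y_1x_2,\;y_1y_2,\;x_1^2-x_2^2,\;x_1y_1-x_2y_2,\;y_1^2-y_2^2\bigr).$$
Then $R$ is Artinian local, $\lambda(R)=8$, $\lambda(R/\operatorname{soc}R)=5$, and every Gorenstein Artin local ring $S$ mapping onto $R$ has $\lambda(S)-\lambda(R)\ge6$. In particular no $S$ with $\lambda(S)-\lambda(R)=\lambda(R/\operatorname{soc}R)$ exists.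

Here $S$ is arbitrary; it need not contain a field, so mixed characteristic is allowed. Three further results follow: a criterion (Proposition C), a family in which the excess must be quadratic in $\lambda(R/\operatorname{soc}R)$ (Theorem B), and a positive answer for all Gorenstein $R$ (Theorem D).

## 2. Matlis duality and maps $\omega_R\to R$

Let $(P,\mathfrak m_P,k)$ be a Noetherian local ring and $E$ the injective hull of $k$ over $P$. For $R$ Artinian local, write $\omega_R$ for the injective hull of $k$ over $R$. We use these textbook facts.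

1. $E$ is injective, its socle is $k$, and every element of $E$ is killed by a power of $\mathfrak m_P$. Hence every nonzero finitely generated submodule of $E$ has finite length and simple socle.
2. If $P/\mathfrak a$ is Artinian, then $0:_E\mathfrak a$ is $\omega_{P/\mathfrak a}$, and its length is $\lambda(P/\mathfrak a)$. In particular $\lambda(\omega_R)=\lambda(R)$; moreover $\omega_R$ has simple socle and is faithful.
3. If $S$ is Gorenstein Artin local, then $S\cong\omega_S$. For an ideal $I\subset S$ we have $0:(0:I)=I$, $\lambda(0:I)=\lambda(S/I)$, and $0:_SI\cong\operatorname{Hom}_S(S/I,S)\cong\omega_{S/I}$. Since $S$ is Artinian with simple socle, every nonzero ideal contains $\operatorname{soc}S$.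
4. If $R$ is a finite-dimensional local $k$-algebra with residue field $k$, then $\omega_R=\operatorname{Hom}_k(R,k)$ with $(r\varphi)(s)=\varphi(rs)$.

**Example.** For $R_0=k[x,y]/(x,y)^2$, let $1^*,x^*,y^*$ be the basis of $\omega_{R_0}$ dual to $1,x,y$. Then $(x\cdot x^*)(s)=x^*(xs)$ is $1$ at $s=1$ and $0$ at $s=x,y$, so $x\cdot x^*=1^*$. Likewise $y\cdot y^*=1^*$ and $x\cdot y^*=y\cdot x^*=0$. So $x^*,y^*$ generate $\omega_{R_0}$ and its socle is the line of $1^*$.

There is always some $S$. Let $S=R\ltimes\omega_R$ be the idealization: pairs $(r,w)$ with $(r,w)(r',w')=(rr',rw'+r'w)$. It is local with maximal ideal $\mathfrak m\oplus\omega_R$. A socle element $(r,w)$ satisfies $r\omega_R=0$ (multiply by $(0,w')$), so $r=0$ by faithfulness. Then $\mathfrak mw=0$, so $w\in\operatorname{soc}\omega_R$, which is simple; conversely such $(0,w)$ lie in the socle. Thus $S$ is Gorenstein with excess $\lambda(\omega_R)=\lambda(R)$. The question asks whether the excess can be lowered from $\lambda(R)$ to $\lambda(R)-\lambda(\operatorname{soc}R)$.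

The following condition controls the negative answers.

**Definition.** An Artinian local ring $R$ satisfies (T) if every $R$-linear map $\omega_R\to R$ has image in $\operatorname{soc}R$.

**Example.** $R_0$ satisfies (T). Let $f:\omega_{R_0}\to R_0$ be linear. Its image is an ideal. If the image contained a unit, $f$ would be onto, hence bijective since the lengths agree; but $\operatorname{soc}\omega_{R_0}$ has dimension $1$ and $\operatorname{soc}R_0$ has dimension $2$. So the image lies in $\mathfrak m=\operatorname{soc}R_0$. On the other hand, a Gorenstein ring that is not a field never satisfies (T): an isomorphism $\omega_R\cong R$ has image $R\ne\operatorname{soc}R$.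

## 3. Covers built from a bilinear form on the socle

In the first example, the new element $x^2$ of $S_0$ carries a form on $\operatorname{soc}R_0=\langle x,y\rangle$, namely the multiplication of $S_0$, with Gram matrix the identity. In the example $k[x,y]/(x^3,y^3)$, multiplication of quadrics lands in the line of $x^2y^2$. In the basis $x^2,xy,y^2$ its Gram matrix is the antidiagonal identity. The sensible first approach is to copy this: write $R=P/J$, choose a nondegenerate form on $\operatorname{soc}R$ that comes from multiplication in $P$, and let it define $S$. The following result says exactly when this works.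

**Proposition C.** Let $(P,\mathfrak m_P,k)$ be a Noetherian local ring, $R=P/J$ Artinian and not a field, $K=J:\mathfrak m_P$ (so $K/J=\operatorname{soc}R$, $K^2\subset J$, $\mathfrak m_PK^2\subset JK$).

(a) If there is a $k$-linear $\theta:K^2/JK\to k$ such that $(p,q)\mapsto\theta(pq)$ is nondegenerate on $K/J$, then there is a Gorenstein quotient $S$ of $P$ mapping onto $R$ with $\lambda(S)-\lambda(R)=\lambda(R/\operatorname{soc}R)$.

(b) If $R$ satisfies (T), then conversely, for every such $S$ and every surjection $P\to S$ from a Noetherian local ring (with $J=\ker(P\to R)$), such a $\theta$ exists.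

The inclusions in parentheses are checked as follows. If $K=P$, then $\mathfrak m_P\subset J$ and $R$ is a field; so $K\subset\mathfrak m_P$ and $K^2\subset\mathfrak m_PK\subset J$. Also $\mathfrak m_PK^2=(\mathfrak m_PK)K\subset JK$, so $K^2/JK$ is a $k$-vector space. The form is well defined on $K/J$, since $p\in J$ gives $pq\in JK$.

*Proof of (a).*

**Step 1. Construction of $S$.** This step turns $\theta$ into a cyclic submodule of $E$. Let $E$ be the injective hull of $k$ over $P$, and identify $k$ with $\operatorname{soc}E$. Since $K^2\subset J$, we have $K^2/JK\subset J/JK$, and by injectivity $\theta$ extends to $J/JK\to E$. Compose with $J\to J/JK$ and extend once more, to a map $P\to E$; let $e$ be the image of $1$. Then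
$$JKe=0,\qquad xe=\theta(x)\ \text{ for }x\in K^2. \tag{1}$$
Put $J'=\operatorname{ann}e$ and $S=P/J'\cong Pe\subset E$. Since $\operatorname{soc}R\neq0$ and the form is nondegenerate, $\theta\ne0$, so $e\neq0$. By fact 1, $S$ has finite length and simple socle, so it is Gorenstein Artin local.

**Step 2. $S$ maps onto $R$.** We need $J'\subset J$. Suppose not. Then $(J+J')/J$ is a nonzero ideal of $R$, so it contains a nonzero element of $\operatorname{soc}R$: there are $q\in J'$, $r\in J$ with $q+r\in K\setminus J$. As $r\in J\subset K$, also $q\in K\setminus J$. For every $p\in K$, $\theta(qp)=qpe=p(qe)=0$, contradicting nondegeneracy.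

**Step 3. The excess.** We compute $\lambda(J/J')$ by duality in $S$. By fact 3, $\lambda(J/J')=\lambda\bigl(S/0:_S(J/J')\bigr)=\lambda(P/A)$, where
$$A=\{p\in P:\ pJ\subset J'\}=\{p\in P:\ pJe=0\}.$$
By (1), $A\supset K$. Suppose $A\neq K$. The module $A/K$ has finite length, being a submodule of $P/K$, so it has a nonzero socle: there is $b\in A\setminus K$ with $\mathfrak m_Pb\subset K$. Since $b\notin K=J:\mathfrak m_P$, there is $x\in\mathfrak m_P$ with $xb\notin J$. So $xb\in K\setminus J$. But $(xb)Ke=b(xK)e\subset bJe=0$, because $xK\subset J$ and $b\in A$. So $\theta(xb\cdot p)=0$ for all $p\in K$, contradicting nondegeneracy. Hence $A=K$, and $\lambda(S)-\lambda(R)=\lambda(P/K)=\lambda(R/\operatorname{soc}R)$. $\square$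

Part (b) is proved in Section 5.

## 4. A ring of length eight where the form must vanish

Let $R$ be the ring of Theorem A and $\mathfrak m$ its maximal ideal.

**Step 1. Structure of $R$.** The purpose is to find a basis and the socle. The relations are homogeneous, so $R$ is graded. A cubic monomial involving both indices $1$ and $2$ is zero, since it contains a product of a letter of index $1$ and a letter of index $2$. A cubic monomial in one index is a quadratic monomial in that index times a letter; replacing the quadratic monomial by the same monomial in the other index, we again get zero. For instance $x_1^2y_1=x_2^2y_1=0$. So $R_{\ge3}=0$, and $R$ is Artinian local. The seven relations are linearly independent among the ten quadratic monomials, so $R_2$ has dimension three, with basis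
$$u=x_i^2,\qquad v=x_iy_i,\qquad w=y_i^2\qquad(i=1\text{ or }2).$$
Hence $\lambda(R)=1+4+3=8$. For $\ell=\sum_i(a_ix_i+b_iy_i)$,
$$x_i\ell=a_iu+b_iv,\qquad y_i\ell=a_iv+b_iw. \tag{2}$$
If $\ell$ is changed by an element of $\mathfrak m^2$, these products do not change. So (2) gives:
$$\text{if }\ell\in\mathfrak m\text{ is killed by }x_1,x_2,\text{ or is killed by }y_1,y_2,\text{ then }\ell\in\mathfrak m^2. \tag{3}$$
A socle element is not a unit, so (3) gives $\operatorname{soc}R\subset\mathfrak m^2$; and $\mathfrak m^3=0$ gives the other inclusion. So $\operatorname{soc}R=\mathfrak m^2=\langle u,v,w\rangle$ and $\lambda(R/\operatorname{soc}R)=5$.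

**Step 2. The recipe of Section 3 fails.** We test Proposition C(a) on any Noetherian local ring $P$ with $R=P/J$. Lift $x_i,y_i$ to $P$ and let $T_i$ be the square of the ideal generated by the lifts of $x_i,y_i$. Each $T_i$ maps onto $\operatorname{soc}R$, so $K=T_1+J=T_2+J$. Thus $K^2\subset T_1T_2+JK$. Now $T_1T_2$ is generated by products such as
$$x_1^2\cdot x_2^2=(x_1x_2)(x_1x_2),\qquad (x_1y_1)\,y_2^2=(x_1y_2)(y_1y_2),$$
written with the lifts. In general it is the square of the ideal generated by the four mixed products, and these lie in $J$. So $T_1T_2\subset J^2\subset JK$, and $K^2=JK$. The only available $\theta$ is zero, and it cannot give a nondegenerate form on a three-dimensional space.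

This is where the recipe stops: each socle element can be written with index $1$ or with index $2$, and a product of one writing with the other lies in $J^2$. But it is not yet a proof of Theorem A. A ring $S$ of excess $5$ has no reason, so far, to come from such a form, and smaller excess has not been excluded either. We must know that *every* $S$ of small excess looks like this. Condition (T) provides it.

**Step 3. $R$ satisfies (T).** We compute $\omega_R=\operatorname{Hom}_k(R,k)$ and then all maps to $R$. In the basis dual to $1,x_1,y_1,x_2,y_2,u,v,w$, let $\xi_i,\eta_i,U,V,W$ be the elements dual to $x_i,y_i,u,v,w$. For $s\in R$, $(x_iU)(s)$ is the $u$-coefficient of $x_is$; on basis elements it is $1$ at $s=x_i$ and $0$ elsewhere. So $x_iU=\xi_i$. In the same way, for $i=1,2$,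
$$x_iU=\xi_i,\quad y_iU=0,\quad x_iV=\eta_i,\quad y_iV=\xi_i,\quad x_iW=0,\quad y_iW=\eta_i. \tag{4}$$
Also $x_1\xi_1$ is the element dual to $1$. So $U,V,W$ generate $\omega_R$. Let $f:\omega_R\to R$ be linear, with $\alpha=f(U)$, $\beta=f(V)$, $\gamma=f(W)$. From (4),
$$y_i\alpha=0,\qquad x_i\gamma=0,\qquad y_i\beta=f(\xi_i)=x_i\alpha\qquad(i=1,2).$$
The first two relations show that $\alpha,\gamma$ are not units, so $\alpha,\gamma\in\mathfrak m$, and by (3) they lie in $\mathfrak m^2$. Then $y_i\beta=x_i\alpha=0$, so $\beta$ is not a unit, and again $\beta\in\mathfrak m^2$ by (3). Hence $f(\omega_R)\subset\mathfrak m^2=\operatorname{soc}R$.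

## 5. The kernel and its annihilator

Given $\pi:S\to R$ with kernel $I$, look at $N=0:_SI$. Duality says that $N$ is a copy of $\omega_R$ inside $S$. Restricting $\pi$ to $N$ gives an $R$-linear map $\omega_R\to R$, to which (T) applies. In the example $S_0\to R_0$ of Section 1, $I=\langle x^2\rangle$ is the socle, $N$ is the maximal ideal, and $\pi(N)=\operatorname{soc}R_0$.

**Lemma 1.** Let $R$ be Artinian local, not a field, satisfying (T). Let $S$ be Gorenstein Artin local with maximal ideal $\mathfrak n$, let $\pi:S\to R$ be surjective, $I=\ker\pi$, $N=0:_SI$, $a=\pi(N)$. Then: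

1. $a\subset\operatorname{soc}R$.
2. Put $s=\lambda(\operatorname{soc}R)-\lambda(a)$ and $\delta=\lambda(I/(I\cap N))$. Then $\lambda(S)-\lambda(R)=\lambda(I)=\lambda(R/\operatorname{soc}R)+s+\delta$.
3. $N^2\subset\operatorname{soc}S\cong k$, and multiplication induces a nondegenerate symmetric $k$-bilinear form $a\times a\to\operatorname{soc}S$.

*Proof.*

**Part 1: the image of $N$.** As $IN=0$, $N$ is an $R$-module, and $N\cong\omega_{S/I}=\omega_R$ by fact 3. The composite $N\subset S\xrightarrow{\pi}R$ is $R$-linear. By (T) its image lies in $\operatorname{soc}R$.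

**Part 2: counting lengths.** We have $\lambda(N)=\lambda(S/I)=\lambda(R)$. The kernel of $N\to a$ is $N\cap I$, so
$$\lambda(N\cap I)=\lambda(R)-\lambda(a)=\lambda(R)-\lambda(\operatorname{soc}R)+s=\lambda(R/\operatorname{soc}R)+s.$$
Add $\lambda(I)=\lambda(N\cap I)+\delta$.

**Part 3: the form.** Since $R$ is not a field, $\operatorname{soc}R\subset\mathfrak m$, so $N\subset\mathfrak n$ by part 1. Also $\pi(\mathfrak nN)=\mathfrak ma=0$, so $\mathfrak nN\subset I$. Hence $\mathfrak nN^2=(\mathfrak nN)N\subset IN=0$, that is, $N^2\subset\operatorname{soc}S$, which is $k$. Since $N(N\cap I)=0$, the product on $N$ factors through $N/(N\cap I)\cong a$, which is killed by $\mathfrak n$; so it is a symmetric $k$-bilinear form on $a$. If $x\in N$ and $xN=0$, then $x\in0:N=0:(0:I)=I$, so $x\in N\cap I$ and its class is zero. The form is nondegenerate. $\square$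

So under (T) the excess is at least $\lambda(R/\operatorname{soc}R)$. The number $s$ measures how much of the socle $N$ misses, and $\delta$ how far $I$ is from lying in its own annihilator. We can now finish Proposition C.

*Proof of Proposition C(b).* The purpose is to recover $\theta$ from the multiplication of $S$. Let $S$ be Gorenstein Artin local, mapping onto $R$ with excess $\lambda(R/\operatorname{soc}R)$. By Lemma 1(2), $s=\delta=0$. So $I\subset N$ and $\pi(N)=\operatorname{soc}R$, that is, $N=\pi^{-1}(\operatorname{soc}R)$. Given a surjection $P\to S$, the preimage of $\operatorname{soc}R$ in $P$ is $K$, so $N$ is the image of $K$; and $I$ is the image of $J$. The map $K^2\to N^2\subset\operatorname{soc}S\cong k$ kills $JK$, because $IN=0$. This is a $k$-linear $\theta:K^2/JK\to k$. The form $(p,q)\mapsto\theta(pq)$ on $K/J=\operatorname{soc}R=a$ is the form of Lemma 1(3), so it is nondegenerate. $\square$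

## 6. Every Gorenstein ring over the length-eight ring has excess at least six

We finish the proof of Theorem A. Section 4 gave $\lambda(R)=8$, $\lambda(R/\operatorname{soc}R)=5$ and condition (T). Let $S$ be Gorenstein Artin local, mapping onto $R$ with $\lambda(S)-\lambda(R)\le5$. We keep the notation of Lemma 1.

**Step 1. The shape of $S$.** We find $N$ exactly. Lemma 1(2) says that the excess is $5+s+\delta$ with $s,\delta\ge0$. So $s=\delta=0$. Hence $I\subset N$ and $\pi(N)=\operatorname{soc}R$, so
$$N=\pi^{-1}(\operatorname{soc}R),\qquad NI=0.$$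

**Step 2. Two writings of $N$.** We use the freedom in writing the socle. Let $X_i,Y_i\in S$ lift $x_i,y_i$, and put $T_i=(X_i,Y_i)^2\subset S$. Since $u,v,w$ are $x_i^2,x_iy_i,y_i^2$ for $i=1$ and also for $i=2$, we have $\pi(T_i)=\operatorname{soc}R$, and therefore $N=T_1+I=T_2+I$.

**Step 3. $N^2=0$, and a contradiction.** We multiply the two writings. As $T_1,T_2,I\subset N$ and $NI=0$,
$$N^2=(T_1+I)(T_2+I)\subset T_1T_2+NI=T_1T_2=\bigl[(X_1,Y_1)(X_2,Y_2)\bigr]^2\subset I^2\subset NI=0.$$
The inclusion in $I^2$ holds because $x_1x_2=x_1y_2=y_1x_2=y_1y_2=0$ in $R$. So $N\subset0:N=I$, and $\operatorname{soc}R=\pi(N)=0$. But $\operatorname{soc}R$ has dimension three. This contradiction proves $\lambda(S)-\lambda(R)\ge6$, and Theorem A. $\square$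

## 7. Rings from spaces of symmetric matrices

How large must the excess be? We put the length-eight ring in a family. Let $n$ be even, $V=k^n$, and $M=\binom{n+1}2=\dim\operatorname{Sym}^2V$. Since $\operatorname{Sym}^2V$ is $V\otimes V$ modulo the elements $v\otimes v'-v'\otimes v$, its dual $\mathcal S=(\operatorname{Sym}^2V)^*$ is the space of symmetric bilinear forms on $V$, i.e. of symmetric $n\times n$ matrices, in every characteristic. Let $\mathcal Q_0=\langle E,Q_1,Q_2\rangle$, where $E$ is now the identity matrix, and $Q_1$, $Q_2$ are block diagonal with $n/2$ blocks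
$$\begin{pmatrix}1&0\\0&0\end{pmatrix},\qquad\text{resp.}\qquad\begin{pmatrix}0&1\\1&0\end{pmatrix}.$$
These three matrices are independent. Blockwise,
$$\begin{pmatrix}1&0\\0&0\end{pmatrix}\begin{pmatrix}0&1\\1&0\end{pmatrix}-\begin{pmatrix}0&1\\1&0\end{pmatrix}\begin{pmatrix}1&0\\0&0\end{pmatrix}=\begin{pmatrix}0&1\\0&0\end{pmatrix}-\begin{pmatrix}0&0\\1&0\end{pmatrix}=\begin{pmatrix}0&1\\-1&0\end{pmatrix},$$
so $Q_1Q_2-Q_2Q_1$ is invertible in every characteristic.

**Definition.** For a subspace $\mathcal Q_0\subset\mathcal Q\subset\mathcal S$ of dimension $t$, let $R(\mathcal Q)=k\oplus V\oplus\mathcal Q^*$, where $\mathfrak m=V\oplus\mathcal Q^*$, $\mathfrak m\mathcal Q^*=0$, and for $v,v'\in V$ the product $vv'\in\mathcal Q^*$ is the functional $Q\mapsto Q(v,v')$.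

Products of three elements of $\mathfrak m$ vanish, so this is an associative commutative local ring. The map $\mu:\operatorname{Sym}^2V\to\mathcal Q^*$ given by multiplication is dual to the inclusion $\mathcal Q\subset\mathcal S$, so it is onto, and $\mathfrak m^2=\mathcal Q^*$. If $v+\zeta$ with $v\in V$, $\zeta\in\mathcal Q^*$ is in the socle, then $E(v,v')=0$ for all $v'$, so $v=0$. Units are not in the socle. Hence
$$\operatorname{soc}R=\mathcal Q^*=\mathfrak m^2,\qquad\lambda(R)=1+n+t,\qquad\lambda(R/\operatorname{soc}R)=n+1.$$

**Example.** Take $n=4$, $\mathcal Q=\mathcal Q_0$, and call the standard basis $x_1,y_1,x_2,y_2$. The values of $(E,Q_1,Q_2)$ on a product are $(1,1,0)$ for $x_i^2$, $(0,0,1)$ for $x_iy_i$, $(1,0,0)$ for $y_i^2$, and $(0,0,0)$ for each mixed product. So the seven relations of Theorem A hold, and the ring of Theorem A maps onto $R(\mathcal Q_0)$. Both have length $8$, so they are equal.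

**Lemma 2.** $R=R(\mathcal Q)$ satisfies (T).

*Proof.*

**Step 1. Generators of $\omega_R$.** We show that $\mathcal Q$ generates $\omega_R=\operatorname{Hom}_k(R,k)$. View $Q\in\mathcal Q$ as a functional on $\mathcal Q^*$, extended by zero to $k\oplus V$. An element $r\in R$ is killed by all functionals in $\mathfrak m\omega_R$ if and only if $\varphi(xr)=0$ for all $\varphi\in\omega_R$, $x\in\mathfrak m$, i.e. if and only if $r\in\operatorname{soc}R$. By linear algebra, $\mathfrak m\omega_R$ is the annihilator of $\operatorname{soc}R$. So $\omega_R/\mathfrak m\omega_R\cong(\operatorname{soc}R)^*=(\mathcal Q^*)^*$, and $\mathcal Q\to\omega_R/\mathfrak m\omega_R$ is bijective. By Nakayama, $\mathcal Q$ generates $\omega_R$. For $x\in V$, the element $xQ$ is the functional $v\mapsto Q(x,v)$ on $V$, zero on $k\oplus\mathcal Q^*$.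

**Step 2. Reduction to a linear map.** Let $f:\omega_R\to R$ be linear. If $f(\omega_R)\not\subset\mathfrak m$, then $f$ is onto, hence an isomorphism by lengths. Since $\operatorname{soc}\omega_R$ is simple, $\dim\operatorname{soc}R=1$, contradicting $t\ge3$. So $f(Q)\in f_1(Q)+\mathcal Q^*$ for a linear map $f_1:\mathcal Q\to V$. Put $\alpha=f_1(E)$.

**Step 3. The commutator.** We show $f_1=0$. For $y\in V$ and $Q\in\mathcal Q$ we have $(Qy)\cdot E=y\cdot Q$ in $\omega_R$: both are the functional $v\mapsto(Qy)^Tv=y^TQv$ on $V$. Apply $f$: $(Qy)f(E)=yf(Q)$ in $\mathcal Q^*$. The components of $f(E),f(Q)$ in $\mathcal Q^*$ are killed by $V$, so evaluating at $Q'\in\mathcal Q$ gives $(Qy)^TQ'\alpha=y^TQ'f_1(Q)$ for all $y$, that is,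
$$QQ'\alpha=Q'f_1(Q).$$
With $Q'=E$ this is $f_1(Q)=Q\alpha$. Hence $QQ'\alpha=Q'Q\alpha$ for all $Q,Q'\in\mathcal Q$. With $Q=Q_1$ and $Q'=Q_2$ we get $\alpha=0$, since the commutator is invertible. So $f_1=0$ and $f(\mathcal Q)\subset\mathcal Q^*=\operatorname{soc}R$. As $\mathcal Q$ generates $\omega_R$, the image of $f$ lies in $\operatorname{soc}R$. $\square$

## 8. A small excess forces a special quartic

For a linear form $F$ on quartics, that is, $F\in(\operatorname{Sym}^4V)^*$, let
$$C_F:\operatorname{Sym}^2V\to(\operatorname{Sym}^2V)^*,\quad q\mapsto F(q\,\cdot),\qquad K_F=\ker C_F .$$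

**Example.** For $V=\langle x,y\rangle$ let $F$ be the functional with $F(x^2y^2)=1$ and value $0$ on the other quartic monomials. In the basis $x^2,xy,y^2$ the matrix of $C_F$ is the antidiagonal identity, so $K_F=0$. If instead $F(x^4)=1$ and $F$ is zero on the other monomials, then $K_F=\langle xy,y^2\rangle$.

**Lemma 3.** Let $R=R(\mathcal Q)$, $J_2=\ker\mu$, $j=\dim J_2=M-t$. Let $S\to R$ be surjective with $S$ Gorenstein Artin local containing a field, and $c=\lambda(S)-\lambda(R)-\lambda(R/\operatorname{soc}R)$. Then there is $F\in(\operatorname{Sym}^4V)^*$ such that $K_F=\{q\in\operatorname{Sym}^2V:F(qq')=0\ \forall q'\in\operatorname{Sym}^2V\}$ satisfies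
$$\dim(J_2\cap K_F)\ge j-c,\qquad\dim K_F\le j+c.$$

*Proof.* By Lemma 2 we may use Lemma 1 and its notation; so $c=s+\delta$.

**Step 1. Making $S$ a $k$-algebra and defining $F$.** Let $\mathbb F$ be the prime field contained in $S$. It is perfect, so $k/\mathbb F$ is separable, and $k$ is formally smooth over $\mathbb F$ (Matsumura, *Commutative Ring Theory*, Thm. 26.9). As $I=\ker(S\to R)$ is nilpotent, the inclusion $k\subset R=S/I$ lifts successively along $S/I^{m+1}\to S/I^m$ to a ring map $k\to S$. The composite $k\to S\to S/\mathfrak n=k$ is the identity, so $S$ is a $k$-algebra with $\dim_kS=\lambda(S)$, lengths are dimensions over $k$, and $\pi$ is $k$-linear. Choose $\varphi\in\operatorname{Hom}_k(S,k)$ nonzero on the line $\operatorname{soc}S$. Choose a $k$-linear lift $V\to\mathfrak n$ of $V\subset R$; it extends to an algebra map $\operatorname{Sym}V\to S$, written $g\mapsto g(X)$. Put $F(g)=\varphi(g(X))$ for $g\in\operatorname{Sym}^4V$. For $q\in\operatorname{Sym}^2V$ we have $\pi(q(X))=\mu(q)$.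

**Step 2. The first inequality.** We show that most of $J_2$ is in $K_F$. For $q\in J_2$ we have $q(X)\in I$. Let $J'=\{q\in J_2:q(X)\in N\}$, the kernel of $J_2\to I/(I\cap N)$; it has codimension at most $\delta$ in $J_2$. Let $\mathfrak q=\mu^{-1}(a)$, which has codimension $s$ in $\operatorname{Sym}^2V$, as $\mu$ is onto $\operatorname{soc}R$. Let $g\in J'$ and $q\in\mathfrak q$. Since $\mu(q)\in\pi(N)$, there are $\nu\in N$ and $i\in I$ with $\nu=q(X)+i$. As $g(X)\in I\cap N$ and $NI=0$, both $g(X)\nu=0$ and $g(X)i=0$. So $g(X)q(X)=0$ and $F(gq)=0$. Hence $C_F$ maps $J'$ into the annihilator of $\mathfrak q$ in $(\operatorname{Sym}^2V)^*$, which has dimension $s$. Therefore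
$$\dim(J_2\cap K_F)\ge\dim(J'\cap K_F)\ge\dim J'-s\ge j-\delta-s=j-c .$$

**Step 3. The second inequality.** We show that $C_F$ has large rank, by comparing it with the nondegenerate form of Lemma 1(3). Choose a $k$-linear section $\sigma:a\to N$ of $N\to a$. For $q\in\mathfrak q$ put $\nu(q)=\sigma(\mu(q))\in N$ and $i(q)=\nu(q)-q(X)\in I$. Using $NI=0$ three times,
$$\begin{aligned}\nu(q)\nu(q')&=\nu(q)\bigl(q'(X)+i(q')\bigr)=\nu(q)q'(X)\\&=q(X)q'(X)+i(q)q'(X)\\&=q(X)q'(X)+i(q)\bigl(\nu(q')-i(q')\bigr)=q(X)q'(X)-i(q)i(q').\end{aligned}$$
Apply $\varphi$. The form $\varphi(\nu(q)\nu(q'))$ on $\mathfrak q$ is the pullback, along the surjection $\mu:\mathfrak q\to a$, of the form of Lemma 1(3) composed with an isomorphism $\operatorname{soc}S\to k$. So its rank is $\dim a=t-s$. The form $(i,i')\mapsto\varphi(ii')$ on $I$ vanishes when $i$ or $i'$ is in $N$, so it factors through $I/(I\cap N)$; hence $\varphi(i(q)i(q'))$ has rank at most $\delta$. Since $F(qq')=\varphi(\nu(q)\nu(q'))+\varphi(i(q)i(q'))$ on $\mathfrak q$, this form has rank at least $t-s-\delta=t-c$ on $\mathfrak q$.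 So $\operatorname{rank}C_F\ge t-c$ and $\dim K_F\le M-t+c=j+c$. $\square$

**Example.** For $n=4$, $\mathcal Q=\mathcal Q_0$ we have $M=10$, $t=3$, $j=7$. If $c=0$, then $J_2\subset K_F$, so $F$ vanishes on $J_2\cdot\operatorname{Sym}^2V$. This is all of $\operatorname{Sym}^4V$, because $R=\operatorname{Sym}V/(J_2)$ is zero in degree four. So $F=0$ and $\dim K_F=10>7$, which is impossible. This recovers Theorem A for $S$ containing a field. The vanishing argument used $c=0$; to exclude large $c$ we replace it by a count of parameters.

## 9. Counting parameters: quadratic excess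

**Theorem B.** Let $k$ be an infinite field and $\varepsilon>0$. For all large even $n$ there is $R=R(\mathcal Q)$ with $\lambda(R/\operatorname{soc}R)=n+1$, $t=\lceil M/2\rceil$, such that every Gorenstein Artin local $S$ containing a field (automatic if $\operatorname{char}k=0$) and mapping onto $R$ satisfies
$$\lambda(S)-\lambda(R)\ \ge\ \bigl(\tfrac1{36}-\varepsilon\bigr)\lambda(R/\operatorname{soc}R)^2 .$$
The order is best possible for rings with $\operatorname{soc}R=\mathfrak m^2$, $\mathfrak m^3=0$: there some $S$ has $\lambda(S)-\lambda(R)\le\lambda(R/\operatorname{soc}R)^2$.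

In particular, for $k$ infinite, the minimal value of $\lambda(S)-\lambda(R)$ over $S$ containing a field is not bounded by any linear function of $\lambda(R/\operatorname{soc}R)$.

*Proof.* If $\varepsilon\ge\frac1{36}$ the right side is at most $0$ and the bound is trivial, so let $\varepsilon<\frac1{36}$. Put $t=\lceil M/2\rceil$, $j=M-t=\lfloor M/2\rfloor$, with $n$ large enough that $t\ge3$.

**Step 1. The bad spaces.** We describe the $\mathcal Q$ that Lemma 3 allows. The spaces $\mathcal Q\supset\mathcal Q_0$ of dimension $t$ correspond to the $(t-3)$-dimensional subspaces of $\mathcal S/\mathcal Q_0$. They form a Grassmannian $\mathcal G$ of dimension $(t-3)(M-t)=(t-3)j$. Let $0\le c\le j$. Over $\bar k$, let $Z_c\subset\mathcal G$ be the set of those $\mathcal Q$ for which some $F\in(\operatorname{Sym}^4V)^*$ has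
$$\dim(J_2\cap K_F)\ge j-c\quad\text{and}\quad\dim K_F\le j+c,\qquad J_2=\mathcal Q^\perp. \tag{5}$$
On pairs $(\mathcal Q,F)$ the first condition is closed (the rank of $C_F$ restricted to $J_2$ is at most $c$), and the second is open (the rank of $C_F$ is at least $M-j-c$). So $Z_c$ is the projection of a locally closed set, hence constructible by Chevalley's theorem. The conditions get weaker as $c$ grows, so $Z_{c'}\subset Z_c$ for $0\le c'\le c$.

**Step 2. The dimension of $Z_c$.** We bound it by counting pairs. Fix $F$ with $j-c\le\dim K_F\le j+c$. Every $J_2$ in (5) is obtained by choosing a $(j-c)$-dimensional subspace of $K_F$, with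
$$(j-c)\bigl(\dim K_F-(j-c)\bigr)\le2c(j-c)$$
parameters, and then a $j$-dimensional $J_2\subset\operatorname{Sym}^2V$ containing it, with $c(M-j)=ct$ parameters. (If $\dim K_F<j-c$, there is no such $J_2$.) The space $\mathcal Q$ is determined by $J_2$; the requirement $\mathcal Q\supset\mathcal Q_0$ only makes the set smaller. Since $\dim\operatorname{Sym}^4V=\binom{n+3}4$,
$$\dim Z_c\le\tbinom{n+3}4+2c(j-c)+ct .$$
So $\overline{Z_c}\ne\mathcal G_{\bar k}$ as soon as
$$\tbinom{n+3}4+2cj+ct<(t-3)j. \tag{6}$$

**Step 3. A rational point off $\overline{Z_c}$.** We need $\mathcal Q$ over $k$ itself. Assume (6). The Grassmannian $\mathcal G$ is irreducible and contains a dense open affine space defined over $k$. So there is a nonzero polynomial over $\bar k$ on this affine space which vanishes on its intersection with $\overline{Z_c}$. As $k$ is infinite, a nonzero polynomial over $\bar k$ is nonzero at some point with coordinates in $k$. That point is a $k$-rational $\mathcal Q\notin\overline{Z_c}$. Let $R=R(\mathcal Q)$, and let $S$ be Gorenstein Artin local containing a field and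 mapping onto $R$. Put $c'=\lambda(S)-\lambda(R)-\lambda(R/\operatorname{soc}R)$, which is $\ge0$ by Lemma 1(2). Lemma 3 gives $F$ over $k$ with (5) for $c'$; dimensions of kernels do not change over $\bar k$. If $c'\le c$, then $\mathcal Q\in Z_{c'}\subset Z_c$, a contradiction. So $c'>c$.

**Step 4. The numbers.** We choose $c$ as large as (6) permits. Since $M=n(n+1)/2$, both $t$ and $j$ are $n^2/4+O(n)$. So (6) reads
$$c\Bigl(\frac{3n^2}4+O(n)\Bigr)<\frac{n^4}{16}-\frac{n^4}{24}-O(n^3)=\frac{n^4}{48}-O(n^3).$$
Since $\frac1{48}\big/\frac34=\frac1{36}$, it holds for $c=\lfloor(\frac1{36}-\frac\varepsilon2)n^2\rfloor$ and $n$ large; also $0\le c\le j$ then. Hence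
$$\lambda(S)-\lambda(R)\ge n+1+c+1>n+1+\bigl(\tfrac1{36}-\tfrac\varepsilon2\bigr)n^2\ge\bigl(\tfrac1{36}-\varepsilon\bigr)(n+1)^2 ,$$
the last inequality because $(\frac1{36}-\varepsilon)(2n+1)\le n+1$. This is the bound, as $\lambda(R/\operatorname{soc}R)=n+1$. If $\operatorname{char}k=0$, nonzero integers are nonzero in the residue field, hence units in $S$, so $\mathbb Q\subset S$.

**Step 5. The order is best possible.** We use the idealization. Let $\operatorname{soc}R=\mathfrak m^2$, $\mathfrak m^3=0$ and $e=\dim\mathfrak m/\mathfrak m^2$. Then $\lambda(R/\operatorname{soc}R)=1+e$, and $\mathfrak m^2$ is spanned by the products of $e$ generators in pairs. By Section 2, $S=R\ltimes\omega_R$ is Gorenstein with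
$$\lambda(S)-\lambda(R)=\lambda(R)\le1+e+\tbinom{e+1}2=(e+1)\bigl(1+\tfrac e2\bigr)\le(e+1)^2=\lambda(R/\operatorname{soc}R)^2 .$$
(A field does not satisfy $\operatorname{soc}R=\mathfrak m^2$, so $e\ge1$; for a field one would take $S=R$.) $\square$

## 10. Raising the excess by fiber products

We turn to positive results. The first says that excess can always be increased in steps of one, starting from any positive value.

**Lemma 4.** If a Gorenstein Artin local $S_0$ maps onto $R$ with $\lambda(S_0)-\lambda(R)=d_0\ge1$, then for every $d\ge d_0$ there is a Gorenstein Artin local $S$ mapping onto $R$ with $\lambda(S)-\lambda(R)=d$.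

*Proof.* For $d=d_0$ take $S=S_0$. For $d>d_0$ put $r=d-d_0+1\ge2$. Let $\mathfrak n_0$ be the maximal ideal of $S_0$ and $\operatorname{soc}S_0=k\sigma$. The map $S_0\to R$ is not injective, so $S_0$ is not a field and $\sigma\in\mathfrak n_0$.

**Step 1. The ring.** We glue a long chain to the socle of $S_0$. Let
$$C=S_0\times_kk[z]/(z^{r+1}),\qquad S=C/(\sigma,-z^r).$$
The ring $C$ is local with maximal ideal $\mathfrak n_0\times(z)$ and length $1+(\lambda(S_0)-1)+r=\lambda(S_0)+r$. The element $(\sigma,-z^r)$ lies in the maximal ideal and is killed by it, so the ideal it generates is the line $k(\sigma,-z^r)$. Thus $\lambda(S)=\lambda(S_0)+r-1$.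

**Step 2. The socle of $S$.** We show that it is simple. The element $(0,z)$ is not in $k(\sigma,-z^r)$, as $r\ge2$; so $S$ is not a field and socle elements are not units. Let $(\alpha,\beta)$ in the maximal ideal of $C$ represent a socle element of $S$. For $y\in\mathfrak n_0$, $(y,0)(\alpha,\beta)=(y\alpha,0)\in k(\sigma,-z^r)$. The second coordinate is $0$, so $y\alpha=0$; hence $\alpha\in k\sigma$. Similarly $(0,z\beta)\in k(\sigma,-z^r)$ gives $z\beta=0$, so $\beta\in kz^r$. Conversely such elements represent socle elements. Hence $\operatorname{soc}S=(k\sigma\oplus kz^r)/k(\sigma,-z^r)$ is simple.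

**Step 3. The map to $R$.** The map $S\to S_0/\operatorname{soc}S_0$, $(\alpha,\beta)\mapsto\bar\alpha$, is well defined since $\sigma\mapsto0$, and it is onto. The kernel of $S_0\to R$ is nonzero, so it contains $\operatorname{soc}S_0$, and $S\to S_0/\operatorname{soc}S_0\to R$ is onto. The excess is $d_0+r-1=d$. $\square$

**Example.** Start with $S_0=k[x,y]/(xy,x^2-y^2)$ over $R_0$, where $d_0=1$, and take $r=2$. In $S$ we have $xz=yz=xy=0$ and $x^2=y^2=z^2$, and $1,x,y,z,x^2$ is a basis. The kernel of $S\to R_0$ is $\langle z,x^2\rangle$, and the excess is $2$.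

If $R$ is not Gorenstein, then no Gorenstein $S$ has excess $0$ (it would be $R$). So for $R$ not Gorenstein the set of attained values $\lambda(S)-\lambda(R)$ is upward closed. In particular, for such $R$ the equality in the question is attainable if and only if some $S$ has $\lambda(S)-\lambda(R)\le\lambda(R/\operatorname{soc}R)$.

## 11. Gorenstein rings: raising the dual generator by one step

**Theorem D.** If $R$ is Gorenstein, then some Gorenstein Artin local $S$ maps onto $R$ with $\lambda(S)-\lambda(R)=\lambda(R/\operatorname{soc}R)$.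

Here $S=R$ has excess $0$, to which Lemma 4 does not apply. We need a starting point of positive but not too large excess. For $R=k[x]/(x^h)$ the natural one is $k[x]/(x^{h+1})$. The proof finds an analog in general by multiplying a dual generator of $R$ by one more variable.

*Proof.*

**Step 1. Reductions.** We say what has to be found. If $R$ is a field, take $S=R$. Otherwise $\lambda(R/\operatorname{soc}R)=\lambda(R)-1\ge1$. By Lemma 4 it suffices to find a Gorenstein Artin local $S'$ mapping onto $R$ with
$$1\le\lambda(S')-\lambda(R)\le\lambda(R)-1. \tag{7}$$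
By Cohen's structure theorem there is a map $\Lambda\to R$ inducing the identity on residue fields, where $\Lambda$ is either the field $k$ (put $\varpi=0$) or a complete DVR with uniformizer $\varpi$ and residue field $k$. If elements $x_1,\dots,x_n$ generate $\mathfrak m_R$ together with $\varpi$, then $\Lambda[[x_1,\dots,x_n]]\to R$ is onto: $R$ is the image plus $\mathfrak m_R^m$ for every $m$, by iteration of $R=\operatorname{im}\Lambda+(\varpi,x_1,\dots,x_n)R$, and $\mathfrak m_R$ is nilpotent.

If $\mathfrak m_R=\varpi R$, then $\Lambda$ is a DVR, as $R$ is not a field. From $R=\operatorname{im}\Lambda+\varpi R$ we get $R=\Lambda/(\varpi^h)$ with $h=\lambda(R)$, and $S'=\Lambda/(\varpi^{2h-1})$ works: its excess is $h-1$.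

Otherwise choose $x_1,\dots,x_n$ ($n\ge1$) mapping to minimal generators of $\mathfrak m_R/\varpi R$. Put $P_1=\Lambda[[x_2,\dots,x_n]]$ with maximal ideal $\mathfrak m_1$, $x=x_1$, $P=P_1[[x]]$ and $R=P/J$. By minimality $x\notin\mathfrak m_1R$.

**Step 2. The injective hull over $P$.** We describe it explicitly, so that we can multiply by one more variable. Let $E_1$ be the injective hull of $k$ over $P_1$, and let
$$G=\bigoplus_{i\ge0}E_1X^i,\qquad x\cdot\epsilon X^i=\epsilon X^{i-1}\ (i\ge1),\qquad x\cdot\epsilon X^0=0 .$$
Each element is killed by a power of $x$, so $P=P_1[[x]]$ acts. Each element is also killed by a power of $\mathfrak m_1$, so $G$ is $\mathfrak m_P$-torsion. An element killed by $x$ is in $E_1X^0$; if it is also killed by $\mathfrak m_1$, it is in $(\operatorname{soc}E_1)X^0$. So $G$ has simple socle. Every nonzero element of $G$ generates a module of finite length, which has nonzero socle; so $G$ is an essential extension of its socle and embeds in the injective hull $E$ of $k$ over $P$. For each $r$, $0:_G(x^r,\mathfrak m_1^r)=\bigoplus_{i<r}(0:_{E_1}\mathfrak m_1^r)X^i$,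 so by fact 2
$$\lambda\bigl(0:_G(x^r,\mathfrak m_1^r)\bigr)=r\lambda(P_1/\mathfrak m_1^r)=\lambda\bigl(P/(x^r,\mathfrak m_1^rP)\bigr)=\lambda\bigl(0:_E(x^r,\mathfrak m_1^r)\bigr).$$
So $0:_G(x^r,\mathfrak m_1^r)=0:_E(x^r,\mathfrak m_1^r)$ for all $r$. As $E$ is the union of these submodules, $G=E$.

**Step 3. The ring $S'$.** We raise the dual generator. As $R$ is Gorenstein, $0:_EJ\cong\omega_R\cong R$. So $0:_EJ=Pe$ for some $e$ with $\operatorname{ann}e=J$. Write $e=\sum\varphi_iX^i$ and put $e'=\sum\varphi_iX^{i+1}$, so $xe'=e$. Let $S'=P/\operatorname{ann}e'\cong Pe'\subset E$. By fact 1 it is Gorenstein Artin local. Since $e=xe'$, $\operatorname{ann}e'\subset\operatorname{ann}e=J$, so $S'$ maps onto $R$, and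
$$\lambda(S')-\lambda(R)=\lambda(J/\operatorname{ann}e')=\lambda(Je').$$

**Step 4. The excess is positive.** Suppose $Je'=0$. Then $e'\in0:_EJ=Pe$, so $Pe'=Pe=xPe'$, and $Pe'=0$ by Nakayama. This is absurd, as $e=xe'\ne0$. So $\lambda(Je')\ge1$.

**Step 5. $Je'$ embeds in a projection of $Pe$.** This prepares the upper bound. Let $\pi_0:E\to E_1$ be the $X^0$-coefficient, a $P_1$-linear map. For $p\in J$ write $p=p_0+xq$ with $p_0\in P_1$, $q\in P$. Since $x(pe')=pe=0$, we have $pe'\in E_1X^0$. Since $\pi_0(e')=0$,
$$\pi_0(pe')=p_0\pi_0(e')+\pi_0(qxe')=\pi_0(qe).$$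
Identifying $E_1X^0$ with $E_1$, we get $Je'\subset\pi_0(Pe)$. The residue fields of $P$ and $P_1$ coincide, so lengths over $P$ and over $P_1$ agree for $P$-modules of finite length. Hence, with $\lambda(Pe)=\lambda(R)$,
$$\lambda(Je')\le\lambda(R)-\lambda(Pe\cap\ker\pi_0).$$

**Step 6. The upper bound.** It remains to find a nonzero element of $Pe\cap\ker\pi_0$. Let $0\ne\epsilon\in\operatorname{soc}E_1$ and $\eta=\epsilon X$. Then $\pi_0(\eta)=0$, and $\eta$ is killed by $(x^2,\mathfrak m_1P)$. The image of $J$ in $P/\mathfrak m_1P=k[[x]]$ is a proper ideal, since $J\subset\mathfrak m_P$. It does not contain $x$, since $x\in J+\mathfrak m_1P$ would mean $x\in\mathfrak m_1R$. The ideals of $k[[x]]$ are $0$ and the powers of $(x)$, so the image lies in $(x^2)$. Thus $J\subset(x^2,\mathfrak m_1P)$, and $\eta\in0:_EJ=Pe$. So $Pe\cap\ker\pi_0\ne0$ and $\lambda(Je')\le\lambda(R)-1$. Together with Step 4 this is (7). $\square$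

**Example.** Let $R=k[x,y]/(xy,x^2-y^2)$, $P_1=k[[y]]$, and write $E_1=\bigoplus_ikY^i$ with $y$ lowering the exponent of $Y$. Take $e=X^2+Y^2$. Then $xye=0$ and $(x^2-y^2)e=1-1=0$, and $Pe=\langle X^2+Y^2,X,Y,1\rangle$ has length $4=\lambda(R)$, so $\operatorname{ann}e$ is the ideal $J=(xy,x^2-y^2)$. Raising gives $e'=X^3+XY^2$ and
$$Pe'=\langle X^3+XY^2,\;X^2+Y^2,\;XY,\;X,\;Y,\;1\rangle .$$
So $\lambda(S')=6$ and the excess is $2$, between $1$ and $\lambda(R)-1=3$. Indeed $xye'=Y$ and $(x^2-y^2)e'=X-X=0$, so $Je'=\langle Y,1\rangle$. This lies in $\pi_0(Pe)=\langle Y^2,Y,1\rangle$, and the element $\eta=X$ of $Pe$ is killed by $\pi_0$. Lemma 4 with $d=3$ then gives a ring with excess $3=\lambda(R/\operatorname{soc}R)$.
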